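\title{Generalized involution models for self-dual projective reflection groups}

\begin{abstract}
A generalized involution model of a finite group $G$ writes the sum of all irreducible characters of $G$ as a sum of linear characters induced from the stabilizers of twisted involutions, one for each orbit. We show that the projective reflection group $G(r,p,q,n)$ has such a model with respect to complex conjugation whenever $\gcd(p,n)=\gcd(q,n)\le 2$. It follows that $G(r,p,q,n)$ has a generalized involution model if it is self-dual and $\gcd(p,n)\le 2$, as conjectured by Caselli and Marberg. The twisted involutions are classes of symmetric and antisymmetric matrices. The proof computes the induced characters with symmetric functions; its main tool is a generating function that separates the two constituents of a character of $G(r,n)$ that splits on restriction to $G(r,p,n)$.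
\end{abstract}

\section{Introduction}

\subsection{Generalized involution models}

Let $G$ be a finite group. A \emph{model} for $G$ is a set $\{\varphi_i:H_i\to\mathbb C^\times\}$ of linear characters of subgroups $H_i\le G$ such that
\[
\sum_i\operatorname{Ind}_{H_i}^G(\varphi_i)=\sum_{\psi\in\operatorname{Irr}(G)}\psi .
\]
Thus a model builds every irreducible representation exactly once out of monomial representations. We are interested in models whose subgroups come from a single action of $G$.

Let $\nu$ be an automorphism of $G$ with $\nu^2=1$. The set of \emph{twisted involutions} is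
\[
\mathcal I_{G,\nu}=\{\omega\in G:\omega^{-1}=\nu(\omega)\}.
\]
The group $G$ acts on it by $g:\omega\mapsto g\,\omega\,\nu(g)^{-1}$; indeed $(g\omega\nu(g)^{-1})^{-1}=\nu(g)\nu(\omega)g^{-1}=\nu(g\omega\nu(g)^{-1})$. Let $C_{G,\nu}(\omega)$ be the stabilizer of $\omega$. A model $\{\varphi_i:H_i\to\mathbb C^\times\}$ is a \emph{generalized involution model} (GIM) with respect to $\nu$ if $H_i=C_{G,\nu}(\omega_i)$, where the $\omega_i$ form a set of representatives of the orbits of $G$ on $\mathcal I_{G,\nu}$, so that each orbit contributes exactly one subgroup. We say that $G$ \emph{has a GIM} if it has one with respect to some $\nu$ with $\nu^2=1$.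

The permutation representation of $G$ on $\mathcal I_{G,\nu}$ is $\bigoplus_i\operatorname{Ind}_{H_i}^G1$. A GIM twists each summand by a linear character so that the total contains every irreducible representation once. Comparing degrees gives the necessary condition
\begin{equation}\label{eq:count}
|\mathcal I_{G,\nu}|=\sum_{\psi\in\operatorname{Irr}(G)}\psi(1),
\end{equation}
and a GIM is a refinement of this identity. The basic example is $G=S_n$ with $\nu=1$. The orbits are the conjugacy classes of elements with $\omega^2=1$; if $\omega$ has $f$ fixed points and $k$ two-cycles, its centralizer is $S_f\times(S_2\wr S_k)$, and the character $\operatorname{sgn}\otimes1$ induces to the sum of the irreducible characters indexed by partitions with exactly $f$ odd parts. This is the case $r=1$ of Proposition~\ref{prop:W} below.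

\subsection{Projective reflection groups and the results}

Let $r,p,q,n$ be positive integers with $p\mid r$, $q\mid r$ and $pq\mid rn$, and let $\mu_m$ denote the group of complex $m$th roots of unity. Let $W=G(r,n)$ be the group of complex $n\times n$ matrices with exactly one nonzero entry in each row and each column, each such entry lying in $\mu_r$. The product of the nonzero entries is a homomorphism $\delta:W\to\mu_r$. Put
\[
G(r,p,n)=\{g\in W:\delta(g)\in\mu_{r/p}\},\qquad C_q=\{cI_n:c\in\mu_q\}.
\]
Since $\delta(cI_n)=c^n$, the condition $pq\mid rn$ ensures $C_q\subseteq G(r,p,n)$. The \emph{projective reflection group} is $G(r,p,q,n)=G(r,p,n)/C_q$. The groups $G(r,p,q,n)$ and $G(r,q,p,n)$ have the same order $r^n\,n!/(pq)$, and $G(r,p,q,n)$ is called \emph{self-dual} if they are isomorphic.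

Caselli and Marberg \cite{CM} conjectured that $G(r,p,q,n)$ has a GIM if it is self-dual and $\gcd(p,n)\le2$. We prove this conjecture. Entrywise complex conjugation preserves $G(r,p,n)$ and $C_q$, so it induces an automorphism of $G(r,p,q,n)$ of square $1$, which we call \emph{bar}. It inverts diagonal matrices and fixes permutation matrices. A \emph{bar-GIM} is a GIM with respect to bar.

\begin{theorem}\label{thm:A}
If $\gcd(p,n)=\gcd(q,n)\in\{1,2\}$, then $G(r,p,q,n)$ has a bar-GIM.
\end{theorem}

\begin{theorem}\label{thm:main}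
If $G(r,p,q,n)$ is self-dual and $\gcd(p,n)\le2$, then $G(r,p,q,n)$ has a GIM.
\end{theorem}

\subsection{The method}

For $W$ itself the twisted involutions with respect to bar are the symmetric matrices, and the model for $S_n$ generalizes directly (Section~\ref{sec:W}). Two things change when we pass from $W$ to $G=\Gamma/C_q$ with $\Gamma=G(r,p,n)$. On the side of characters, an irreducible character of $W$ may split on restriction to $\Gamma$; the number of constituents divides $\gcd(p,n)$. On the side of twisted involutions, antisymmetric matrices become twisted involutions when $-1\in C_q$; they exist only for even $n$. So $\gcd(p,n)$ controls the surplus of characters and $\gcd(q,n)$ the surplus of twisted involutions, and one would guess that a model exists when the two match. Self-duality forces $\gcd(p,n)=\gcd(q,n)$ for $n\ge3$, and this is its only role apart from a direct argument for $n=2$ (Section~\ref{sec:red}).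

If both gcds equal $1$, nothing splits, no antisymmetric matrix is a twisted involution, and the model of $W$ descends (Section~\ref{sec:clifford}). Suppose both equal $2$, and reduce to the case that $p$ and $q$ are powers of $2$. If $r\equiv n\equiv2\pmod4$, then $\Gamma$ contains no antisymmetric matrix and no split character is trivial on $C_q$, so again there is nothing to match. In all other cases we arrange that the symmetric orbits supply each nonsplit character once and one constituent of each split pair $\psi^+,\psi^-$, and that the antisymmetric orbits supply one constituent of each split pair and nothing else. The difficulty is to make sure that the two constituents obtained are different. Induction to $W$ cannot decide this, since $\psi^+$ and $\psi^-$ induce to the same character. We therefore compute the difference of the two multiplicities by means of a generating function $\Phi$ for the class functions $\psi^+-\psi^-$ (Section~\ref{sec:split}). The differences turn out to be signs that depend on very little data (Section~\ref{sec:diff}), and the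 freedom in the choice of the linear characters suffices to cancel them. The cases $4\mid r$ and $r\equiv2\pmod4$ behave differently, because $-1$ is a square in $\mu_r$ only in the first; they occupy Sections~\ref{sec:four} and~\ref{sec:two}.

\subsection*{Conventions}
We identify representations with their characters and write $\langle\varphi,\psi\rangle_H=|H|^{-1}\sum_{h\in H}\varphi(h)\overline{\psi(h)}$. If $\varphi$ is a function on $H\le W$ and $y\in W$, its \emph{$y$-conjugate} is the function $\varphi^y$ on $yHy^{-1}$ with $\varphi^y(yhy^{-1})=\varphi(h)$; conjugate characters induce the same character of $W$. We write $\operatorname{sgn}(g)$ for the sign of the permutation underlying a monomial matrix $g$, and $\iota=\sqrt{-1}$. We put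
\[
\sigma_m=\begin{pmatrix}0&I_m\\ I_m&0\end{pmatrix},\qquad \sigma=\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
We often use two elementary facts. If $N$ is a normal subgroup of $H$ with $H/N$ cyclic, then every $H$-invariant irreducible character of $N$ extends to $H$. If $H/N$ is abelian and $\psi\in\operatorname{Irr}(N)$ extends to $H$, then $\operatorname{Ind}_N^H\psi$ is the sum of the $|H/N|$ distinct extensions.

\section{Symmetric and antisymmetric matrices; an example}\label{sec:example}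

\subsection{Twisted involutions for complex conjugation}

The elements of $W$ are unitary, so $\bar g^{\,-1}=g^T$. For $g,\omega\in W$ put $g*\omega=g\omega g^T$. Then $\delta(g*\omega)=\delta(g)^2\delta(\omega)$, and $c*\omega=c^2\omega$ for a scalar $c$.

\begin{lemma}\label{lem:twisted}
Let $\Gamma=G(r,p,n)$ and $G=\Gamma/C_q$. A class $C_q\omega$ is a twisted involution with respect to bar if and only if $\omega$ is symmetric, or $-1\in C_q$ and $\omega$ is antisymmetric. The action of $G$ is induced by $*$, and the preimage in $\Gamma$ of the stabilizer of $C_q\omega$ is $\{g\in\Gamma:g*\omega\in C_q\omega\}$.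
\end{lemma}

\begin{proof}
The class is a twisted involution if and only if $\omega\bar\omega=c\in C_q$, that is, $\omega=c\,\omega^T$. Transposing gives $\omega^T=c\,\omega$, so $\omega=c^2\omega$ and $c=\pm1$. The remaining statements restate the definitions.
\end{proof}

We always work in $\Gamma$. Two matrices $\omega,\omega'\in\Gamma$ \emph{lie in the same $G$-orbit} if $\omega'\in C_q\,(\Gamma*\omega)$. We describe stabilizers in $G$ by their preimages in $\Gamma$, use linear characters trivial on $C_q$, and identify representations of $G$ with representations of $\Gamma$ trivial on $C_q$; this is compatible with induction.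

\subsection{The group $G(4,2,2,2)$}\label{sub:example}

Let $W=G(4,2)$, $\Gamma=\{g\in W:\delta(g)=\pm1\}$ and $G=\Gamma/\{\pm I\}$, a group of order $8$. Put $h=\iota I$ and $u=\operatorname{diag}(\iota,-\iota)$. Then $h^2=u^2=-I$, $\sigma u\sigma=-u$, and $G$ is the elementary abelian group generated by the classes of $h,u,\sigma$, on which bar acts trivially. Every element is its own orbit with stabilizer $G$, so a bar-GIM is just a bijection from $G$ to its characters. Existence is trivial here; the point is to see how the general construction finds such a bijection. We write a character as the triple of its signs on $(h,u,\sigma)$.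

Let $z=\operatorname{diag}(\iota,1)\in W\setminus\Gamma$. Conjugation by $z$ fixes $h$ and $u$ and sends $\sigma$ to $u\sigma$. So it fixes the four characters $(\pm,+,\pm)$, which are the restrictions of $1,\delta,\operatorname{sgn},\delta\operatorname{sgn}$, and it interchanges $(\eta,-,+)$ with $(\eta,-,-)$ for each sign $\eta$. These are the two split pairs.

The eight elements of $G$ fall into four pairs $\{\omega,z*\omega\}$ with $\omega=I,\ \iota I,\ \sigma,\ J$; the first three pairs are symmetric and the last is antisymmetric. For each $\omega$, the stabilizer in $W$ under $*$ has order $8$, lies in $\Gamma$, and has an image of order $4$ in $G$ that does not contain $h$. The general theory provides a linear character on this stabilizer, which has two extensions to $G$: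
\begin{center}
\begin{tabular}{c|c|c|c}
$\omega$ & $z*\omega$ & character on the stabilizer in $W$ & extensions to $G$\\ \hline
$I$ & $\operatorname{diag}(-1,1)$ & $hu\mapsto+,\ \sigma\mapsto-$ & $(+,+,-),\ (-,-,-)$\\
$\iota I$ & $\operatorname{diag}(-\iota,\iota)$ & $hu\mapsto-,\ \sigma\mapsto-$ & $(-,+,-),\ (+,-,-)$\\
$\sigma$ & $\iota\sigma$ & $u\mapsto+,\ \sigma\mapsto+$ & $(+,+,+),\ (-,+,+)$\\
$J$ & $\iota J$ & $u\mapsto-,\ hu\sigma\mapsto+$ & $(+,-,-),\ (-,-,+)$
\end{tabular}
\end{center}
In each row we place one extension at $\omega$ and the $z$-conjugate of the other at $z*\omega$. Whatever we choose, the symmetric rows give each of the four nonsplit characters once and one member of each split pair, and the last row gives one member of each split pair. Which member depends on the choices. Place $(+,-,-)$ at $J$ and the conjugate $(-,-,-)$ of $(-,-,+)$ at $\iota J$. If we placed $(-,-,-)$ at $I$, this character would occur twice. So we must place $(+,+,-)$ at $I$ and the conjugate $(-,-,+)$ of $(-,-,-)$ at $z*I$; in the same way $(-,+,-)$ goes to $\iota I$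 and the conjugate $(+,-,+)$ of $(+,-,-)$ to $z*\iota I$. Now all eight characters occur. In general one such choice has to work simultaneously for all split characters coming from an orbit, and this is what has to be proved.

\begin{remark}
The bound on the gcd in Theorem~\ref{thm:A} cannot be dropped. Let $G=G(3,3,3,3)$, of order $18$. The group $G(3,3,3)$ contains $9$ diagonal matrices and $3\cdot3$ symmetric matrices whose pattern is a transposition, so there are $18/3=6$ twisted involutions with respect to bar. Let $t=\operatorname{diag}(\xi,\xi^{-1},1)$ with $\xi^3=1\ne\xi$. A $3$-cycle conjugates $t$ to a scalar multiple of $t$, so the class of $t$ and the $3$-cycles generate an abelian subgroup of order $9$, which is inverted by the transposition $(1\,2)$. Hence $G$ has two linear characters and four irreducible characters of degree $2$. The degrees sum to $10\neq6$, and \eqref{eq:count} fails.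
\end{remark}

\section{Reductions}\label{sec:red}

We remove the odd primes from $p$ and $q$ and deduce Theorem~\ref{thm:main} from Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:product}
\begin{enumerate}
\item[(a)] If $G_i$ has a GIM with respect to $\nu_i$ for $i=1,2$, then $G_1\times G_2$ has one with respect to $\nu_1\times\nu_2$.
\item[(b)] A finite abelian group has a GIM with respect to inversion.
\item[(c)] If $A$ is abelian of odd order, then $A\times B$ has a GIM with respect to $\mathrm{inv}\times\nu_B$ if and only if $B$ has one with respect to $\nu_B$.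
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The twisted involutions, the orbits and the stabilizers are direct products. Take external tensor products of the linear characters.

(b) Let $A$ be abelian. Then $\mathcal I=A$, the action is $\omega\mapsto\omega g^2$, the orbits are the cosets of $A^2$, and every stabilizer is $A[2]=\{x:x^2=1\}$. Since $|A/A^2|=|A[2]|$, we can assign the characters of $A[2]$ bijectively to the orbits. Each induces to the sum of its extensions to $A$, so every character of $A$ occurs once.

(c) The element $(x,y)$ sends $(\alpha,\omega)$ to $(\alpha x^2,y\omega\nu_B(y)^{-1})$. Squaring is bijective on $A$, so the orbits are represented by the $(1,\omega_i)$, where the $\omega_i$ represent the $B$-orbits, and the stabilizers are $1\times H_i$ with $H_i=C_{B,\nu_B}(\omega_i)$. Now $\operatorname{Ind}_{1\times H_i}^{A\times B}\varphi_i=\mathbb C[A]\otimes\operatorname{Ind}_{H_i}^B\varphi_i$, and the sum of all irreducible characters of $A\times B$ is $\mathbb C[A]\otimes\sum_{\psi\in\operatorname{Irr}(B)}\psi$. Comparing the parts on which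 $A$ acts by a fixed character gives the equivalence.
\end{proof}

Let $T=\mu_r^n$ be the group of diagonal matrices, so $W=T\rtimes S_n$. With $T_p=\{t\in T:\delta(t)\in\mu_{r/p}\}$ we have $G(r,p,q,n)=(T_p/C_q)\rtimes S_n$. For an abelian group $M$ and a prime $\ell$ let $M_{(\ell)}$ be the Sylow $\ell$-subgroup.

\begin{lemma}\label{lem:prime}
Let $\ell\nmid n$ be a prime and let $\ell^a,\ell^b,\ell^c$ be the largest powers of $\ell$ dividing $r,p,q$. Then $c\le a-b$ and, as $S_n$-modules,
\[
(T_p/C_q)_{(\ell)}\cong\mu_{\ell^{a-b}}/\mu_{\ell^c}\times T^1_{(\ell)},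
\]
where the first factor consists of scalars and $T^1_{(\ell)}=\{t\in\mu_{\ell^a}^n:\prod t_i=1\}$.
\end{lemma}

\begin{proof}
The map $x\mapsto x^n$ is bijective on $\mu_{\ell^a}$ and on each of its subgroups. So each $t\in T_{(\ell)}$ is uniquely $x\cdot t'$ with $x\in\mu_{\ell^a}$ scalar and $t'\in T^1_{(\ell)}$, where $x^n=\delta(t)$, and $t\in T_p$ if and only if $x\in\mu_{\ell^{a-b}}$. The condition $pq\mid rn$ gives $b+c\le a$.
\end{proof}

\begin{corollary}\label{cor:odd}
Suppose that no odd prime divides both $pq$ and $n$, and let $2^b,2^c$ be the largest powers of $2$ dividing $p,q$. Then $G(r,p,q,n)$ has a bar-GIM if and only if $G(r,2^b,2^c,n)$ does.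
\end{corollary}

\begin{proof}
Let $A$ be the product of the scalar factors in Lemma~\ref{lem:prime} over all odd primes $\ell\nmid n$. It is central and of odd order, and $G(r,p,q,n)=A\times B$ with $B=B_0\rtimes S_n$, where $B_0$ is the product of $(T_p/C_q)_{(2)}$, of the $T^1_{(\ell)}$ for odd $\ell\nmid n$, and of the $(T_p/C_q)_{(\ell)}$ for odd $\ell\mid n$. For odd $\ell\mid n$ we have $\ell\nmid pq$, so $(T_p/C_q)_{(\ell)}=T_{(\ell)}$, and $(T_p/C_q)_{(2)}$ depends only on $r,n,b,c$. Hence $G(r,2^b,2^c,n)=A'\times B$ with the same $B$. In both groups bar inverts the first factor, and it induces on $B$ the automorphism that inverts $B_0$ and fixes $S_n$. Apply Lemma~\ref{lem:product}(c) twice.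
\end{proof}

The hypothesis of Theorem~\ref{thm:A} implies that of Corollary~\ref{cor:odd}. We turn to self-duality, from which we extract information by comparing abelianizations.

\begin{lemma}\label{lem:ab}
If $n\ge3$ and $G(r,p,q,n)$ is self-dual, then $\gcd(p,n)=\gcd(q,n)$.
\end{lemma}

\begin{proof}
Let $\Gamma=G(r,p,n)$ and $T^1=\{t\in T:\delta(t)=1\}$. The map $(\delta,\operatorname{sgn}):\Gamma\to\mu_{r/p}\times\{\pm1\}$ is onto with kernel $T^1\rtimes A_n$. We claim that the kernel lies in $[\Gamma,\Gamma]$. First, $A_n=[S_n,S_n]$. Next, let $t_{ij}(x)$ have $x$ in position $i$, $x^{-1}$ in position $j$ and $1$ elsewhere; these elements generate $T^1$. For distinct $i,j,k$, which exist as $n\ge3$, take $y=t_{kj}(x)$ and $\pi=(i\,k)$. Then $\pi y\pi^{-1}y^{-1}=t_{ij}(x)t_{kj}(x)^{-1}=t_{ik}(x)$. Hence $\Gamma^{\mathrm{ab}}=\mu_{r/p}\times\{\pm1\}$. The image of $C_q$ in $\Gamma^{\mathrm{ab}}$ is $\{(c^n,1):c\in\mu_q\}$, of order $q/\gcd(q,n)$, so $G(r,p,q,n)^{\mathrm{ab}}$ has order $2r\gcd(q,n)/(pq)$. For $G(r,q,p,n)$ the order is $2r\gcd(p,n)/(pq)$.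
\end{proof}

For $n=2$ the conclusion of Lemma~\ref{lem:ab} can fail, and the exceptional groups are handled directly.

\begin{lemma}\label{lem:n2}
Let $n=2$ and let exactly one of $p,q$ be even. Let $2^b$ be the largest power of $2$ dividing it and $2^a$ the largest power of $2$ dividing $r$. If $G(r,p,q,2)$ is self-dual, then $b=a$. If $b=a$, then $G(r,p,q,2)\cong A\times D$ with $A$ abelian of odd order and $D$ dihedral of order $2r$, and this group has a GIM.
\end{lemma}

\begin{proof}
Write $G(r,p,q,2)=M\rtimes\langle\sigma\rangle$ with $M=T_p/C_q$ written additively. The commutator subgroup is $(1-\sigma)M$, so the abelianization is $M/(1-\sigma)M\times\mathbb Z/2$. We compute its Sylow $2$-subgroup, identifying $\mu_{2^a}$ with $\mathbb Z/2^a$.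

If $p$ is even, then $M_{(2)}=\{(i,j)\in(\mathbb Z/2^a)^2:2^b\mid i+j\}=\langle(1,-1)\rangle\oplus\langle(0,2^b)\rangle$. Since $i-j$ is even on $M_{(2)}$ and $(1-\sigma)(1,-1)=(2,-2)$, we get $(1-\sigma)M_{(2)}=\langle(2,-2)\rangle$, and the Sylow subgroup is $\mathbb Z/2\times\mathbb Z/2^{a-b}\times\mathbb Z/2$. If $q$ is even, then $M_{(2)}=(\mathbb Z/2^a)^2/\langle2^{a-b}(1,1)\rangle$ and $(1-\sigma)M_{(2)}$ is generated by $(1,-1)$; the map $(i,j)\mapsto i+j$ identifies the quotient with $\mathbb Z/2^{a-b+1}$, and the Sylow subgroup is $\mathbb Z/2^{a-b+1}\times\mathbb Z/2$. Interchanging $p$ and $q$ interchanges the two cases. If $b<a$ the ranks are $3$ and $2$, so the group is not self-dual.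

Let $b=a$. In both cases $M_{(2)}\cong\mathbb Z/2^a$ with $\sigma$ acting by inversion, through $(i,j)\mapsto i$ and $(i,j)\mapsto i-j$ respectively. For odd $\ell$, the group $T^1_{(\ell)}=\{(t,t^{-1})\}$ is cyclic of the same order as $(\mu_r)_{(\ell)}$ and is inverted by $\sigma$. By Lemma~\ref{lem:prime}, $M=A\times\langle\rho\rangle$ with $A$ central of odd order and $\rho$ of order $r$ inverted by $\sigma$. So $G=A\times D$ with $D=\langle\rho,\sigma\rangle$ dihedral of order $2r$, and $r$ is even.

We construct a GIM for $D$ with $\nu=1$. Put $z=\rho^{r/2}$. The classes of elements with $\omega^2=1$ are represented by $1,z,\sigma,\rho\sigma$, with centralizers $D$, $D$, $\langle z,\sigma\rangle$, $\langle z,\rho\sigma\rangle$. The group $D$ has four linear characters and irreducible representations $R_j$ of degree $2$ for $1\le j<r/2$; in $R_j$ the element $z$ acts by $(-1)^j$ and every reflection has eigenvalues $1,-1$. Let $X_3$ be induced from the trivial character of $\langle z,\sigma\rangle$, and $X_4$ from the character $z\mapsto-1$, $\rho\sigma\mapsto1$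 of $\langle z,\rho\sigma\rangle$. By Frobenius reciprocity $X_3$ contains $R_j$ once for even $j$ and not for odd $j$, while $X_4$ contains $R_j$ once for odd $j$ and not for even $j$. A linear character occurs at most once in each $X_i$, and not in both, as $z$ acts by $1$ on $X_3$ and by $-1$ on $X_4$. Since $\dim X_3+\dim X_4=r$ and the $R_j$ account for $r-2$, exactly two distinct linear characters occur. Assign the other two to the orbits of $1$ and $z$. By Lemma~\ref{lem:product}(a),(b), $A\times D$ has a GIM.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]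
For $n=1$ the group is abelian; use Lemma~\ref{lem:product}(b). For $n\ge3$ use Lemma~\ref{lem:ab} and Theorem~\ref{thm:A}. For $n=2$ use Theorem~\ref{thm:A} if $p\equiv q\pmod2$ and Lemma~\ref{lem:n2} otherwise.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:A}; from now on $\nu$ is bar.

\section{Characters of $G(r,n)$ and symmetric functions}\label{sec:sym}

\subsection{The characteristic map}

Fix a primitive $r$th root of unity $\zeta$. Let $g\in W$ act on the standard basis vectors by $g\mathbf e_i=\zeta^{c_i}\mathbf e_{\pi(i)}$ with $c_i\in\mathbb Z/r$. The \emph{color} of a cycle of $\pi$ is the sum of the $c_i$ over that cycle. Two elements of $W$ are conjugate if and only if they have the same number $k_{m,c}$ of cycles of each length $m$ and color $c$, and the centralizer has order $\prod_{m,c}(mr)^{k_{m,c}}k_{m,c}!$.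

A \emph{label} is a family $\lambda=(\lambda^i)_{i\in\mathbb Z/r}$ of partitions with $\sum_i|\lambda^i|=n$. Take alphabets $x_i$, $i\in\mathbb Z/r$, and let $p_m$, $e_f$, $s_\alpha$ be the power sums, elementary symmetric functions and Schur functions. Put
\[
s_\lambda=\prod_is_{\lambda^i}(x_i),\qquad p_m(c)=\sum_{i\in\mathbb Z/r}\zeta^{-ic}p_m(x_i),\qquad\Psi(g)=\prod_{\text{cycles }(m,c)\text{ of }g}p_m(c).
\]
By \cite[Ch.~I, App.~B]{Mac}, the map $\operatorname{ch}(f)=|W|^{-1}\sum_gf(g)\Psi(g)$ is an isometry on class functions, it is multiplicative for induction from $G(r,n_1)\times G(r,n_2)$ to $G(r,n_1+n_2)$, and the irreducible characters $\chi^\lambda$ of $W$ are indexed by labels with $\operatorname{ch}\chi^\lambda=s_\lambda$. Consequently, for a character $\varphi$ of $H\le W$,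
\begin{equation}\label{eq:ch}
\Psi(g)=\sum_\lambda\overline{\chi^\lambda(g)}\,s_\lambda,\qquad\operatorname{ch}\operatorname{Ind}_H^W\varphi=\frac1{|H|}\sum_{h\in H}\varphi(h)\Psi(h).
\end{equation}
So an induced character is computed by averaging $\varphi\Psi$ over the subgroup.

For a scalar $\beta$, the substitution $x\mapsto\beta x$ means $p_m\mapsto\beta^mp_m$; it multiplies $s_\alpha$ by $\beta^{|\alpha|}$. Put $\operatorname{wt}(\lambda)=\sum_ii|\lambda^i|\in\mathbb Z/r$, and define the \emph{shift} $\lambda[j]$ by $\lambda[j]^{i+j}=\lambda^i$. Then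
\begin{equation}\label{eq:shift}
\text{the scalar }\zeta\text{ acts on }\chi^\lambda\text{ by }\zeta^{\operatorname{wt}(\lambda)},\qquad\chi^\lambda\otimes\delta^j=\chi^{\lambda[j]}.
\end{equation}
Both follow from \eqref{eq:ch}: multiplying $g$ by $\zeta$ replaces $p_m(c)$ by $p_m(c+m)$, which is the substitution $x_i\mapsto\zeta^{-i}x_i$, and multiplying $\Psi(g)$ by $\delta(g)^{-j}$ replaces $p_m(c)$ by $\sum_i\zeta^{-(i+j)c}p_m(x_i)$.

\subsection{Identities}

For a partition $\alpha$ let $\operatorname{odd}(\alpha)$ be its number of odd parts, so $\operatorname{odd}(\alpha)\equiv|\alpha|\pmod2$. Put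
\[
E(x)=\sum_fe_f=\exp\sum_m\frac{(-1)^{m-1}}mp_m,\qquad\mathcal H(x)=\prod_{i\le j}\frac1{1-x_{(i)}x_{(j)}}=\exp\sum_m\frac{p_m^2+p_{2m}}{2m},
\]
where the $x_{(i)}$ are the variables of the alphabet $x$. We use
\begin{gather}
\mathcal H(x)=\sum_{\operatorname{odd}(\alpha)=0}s_\alpha,\label{eq:H}\\
E(yx)\,\mathcal H(x)=\sum_\alpha y^{\operatorname{odd}(\alpha)}s_\alpha,\label{eq:EH}\\
\mathcal S(x):=\exp\Big(\sum_{m\text{ odd}}\frac{p_m}m+\sum_m\frac{p_m^2}{2m}\Big)=\sum_\alpha s_\alpha,\label{eq:S}\\
\exp\sum_m\frac{p_m(x)p_m(x')}m=\sum_\alpha s_\alpha(x)s_\alpha(x').\label{eq:Cauchy}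
\end{gather}
Identity \eqref{eq:H} is \cite[I.5, Ex.~5]{Mac}. By Pieri's rule, $e_fs_\beta$ is the sum of the $s_\alpha$ for which $\alpha/\beta$ is a vertical strip of size $f$, that is, $\alpha_i-\beta_i\in\{0,1\}$ for all $i$. Given $\alpha$, the only such $\beta$ with all parts even is obtained by removing one box from each odd row; this gives \eqref{eq:EH}. Identity \eqref{eq:S} is \eqref{eq:EH} at $y=1$, since the terms $-p_{2m}/2m$ in $\log E$ cancel the terms $p_{2m}/2m$ in $\log\mathcal H$. Identity \eqref{eq:Cauchy} is Cauchy's identity.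

We apply \eqref{eq:EH} in the following form. Let $I=I_0\sqcup I_1$ be a set of indices, and let $[\,\cdot\,]_f$ denote the part of degree $f$. Marking the alphabets in $I_0$ and $I_1$ by two variables $y_0,y_1$ gives
\begin{equation}\label{eq:marked}
\Big[\prod_{i\in I_0}E(x_i)\Big]_{f_0}\Big[\prod_{i\in I_1}E(x_i)\Big]_{f_1}\prod_{i\in I}\mathcal H(x_i)=\sum\prod_{i\in I}s_{\alpha^i}(x_i),
\end{equation}
summed over families $(\alpha^i)_{i\in I}$ with $\sum_{i\in I_j}\operatorname{odd}(\alpha^i)=f_j$ for $j=0,1$.

\subsection{Averages over wreath products}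

The stabilizers we meet are products of wreath products $U\wr S_k$, where $U$ is a group of monomial matrices of size $1$ or $2$. An element $x=(u_1,\dots,u_k;\pi)$ maps block $j$ to block $\pi(j)$ by $u_j$. Let $\operatorname{cyc}(g_1,\dots,g_m)$ be the matrix mapping block $j$ to block $j+1$ (indices mod $m$) by $g_j$. After a permutation of the blocks, $x$ is a direct sum of such matrices, one for each cycle of $\pi$. Conjugation by $v_1\oplus\dots\oplus v_m$ replaces $g_j$ by $v_{j+1}g_jv_j^{-1}$.

\begin{lemma}\label{lem:exp}
For $m\ge1$ let $F_m$ be a function on $U^m$, invariant under cyclic rotation, whose values are symmetric functions homogeneous of degree $\gamma_0m$ for a fixed $\gamma_0>0$. For $x\in U\wr S_k$ let $F(x)$ be the product of $F_m(u_j,u_{\pi(j)},\dots,u_{\pi^{m-1}(j)})$ over the cycles of $\pi$, and let $\operatorname{avg}_m$ be the average of $F_m$ over $U^m$.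
\begin{enumerate}
\item[(a)] The average of $F$ over $U\wr S_k$ is the part of degree $\gamma_0k$ of $\exp\sum_m\frac1m\operatorname{avg}_m$.
\item[(b)] Let $\alpha$ be an automorphism of $U$. If $F_m$ is invariant under $(u_j)\mapsto(\alpha(v_{j+1})u_jv_j^{-1})$ for all $(v_j)\in U^m$, then $\operatorname{avg}_m=|U|^{-1}\sum_{u\in U}F_m(1,\dots,1,u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed $\pi$ the average over the $u_j$ is the product of $\operatorname{avg}_m$ over the cycles. Summing over $\pi\in S_k$ and dividing by $k!$ gives the claim by the exponential formula, since an $m$-set carries $(m-1)!$ cyclic orders and $(m-1)!/m!=1/m$.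

(b) Put $v_1=1$ and define $v_{j+1}$ by $\alpha(v_{j+1})=v_ju_j^{-1}$ for $j<m$. This brings $(u_j)$ to the form $(1,\dots,1,u)$ with $u=u_mv_m^{-1}$, where $v_m$ depends only on $u_1,\dots,u_{m-1}$. So $u$ is uniformly distributed.
\end{proof}

We call $\exp\sum_m\frac1m\operatorname{avg}_m$ the \emph{generating function} of $F$. For blocks of size $2$ we need the cycles of $\operatorname{cyc}(1,\dots,1,u)$. Let $t_i=\zeta^{\tau_i}$.
\begin{itemize}
\item If $u=\operatorname{diag}(t_1,t_2)$, there are two cycles of length $m$. Numbering positions from block $1$, the $i$th cycle has $c=\tau_i$ at position $m$ and $c=0$ elsewhere.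
\item If $u=\operatorname{diag}(t_1,t_2)\sigma$, then $u\mathbf e_1=t_2\mathbf e_2$ and $u\mathbf e_2=t_1\mathbf e_1$. There is one cycle, of length $2m$. Starting at the first coordinate of block $1$, it runs through the first coordinates (positions $1,\dots,m$) and then the second coordinates (positions $m+1,\dots,2m$), with $c=\tau_2$ at position $m$, $c=\tau_1$ at position $2m$, and $c=0$ elsewhere.
\end{itemize}

\section{The model of $G(r,n)$}\label{sec:W}

Let $r$ be even. The pattern of nonzero entries of a symmetric matrix in $W$ is an involution, and $t\in T$ multiplies the entry at $(i,j)$ by $t_it_j$. So off-diagonal entries can be scaled to $1$, while diagonal entries can only be multiplied by squares. The $W$-orbits of symmetric matrices are therefore the sets $O(f_0,f_1,k)$, $f_0+f_1+2k=n$, where $f_0$ and $f_1$ count the diagonal entries that are squares and nonsquares in $\mu_r$, and $k$ counts the $2$-cycles. A representative is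
\[
\omega_{f_0,f_1,k}=I_{f_0}\oplus\zeta I_{f_1}\oplus\sigma^{\oplus k},
\]
and the values of $\delta$ on the orbit are the $\zeta^{f_1+2j}$, $j\in\mathbb Z$. An element of the stabilizer permutes the fixed points of the pattern, preserving the square class of the entry, and permutes the $2$-cycles. On fixed points its entries satisfy $t^2=1$. Between $2$-cycles its block maps satisfy $u\sigma u^T=\sigma$; for $u=\operatorname{diag}(t_1,t_2)$ or $\operatorname{diag}(t_1,t_2)\sigma$ this says $t_1t_2=1$. So the stabilizer in $W$ is
\[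
S=B_{f_0}\times B_{f_1}\times(U\wr S_k),\qquad B_f=\{\pm1\}\wr S_f,\qquad U=\{\operatorname{diag}(t,t^{-1}),\ \operatorname{diag}(t,t^{-1})\sigma:t\in\mu_r\}.
\]
Replacing $\zeta$ in $\omega_{f_0,f_1,k}$ by another nonsquare does not change $S$. We have $\delta(U)=1$, so $\delta(S)=\{\pm1\}$ if $f_0+f_1>0$ and $\delta(S)=1$ otherwise. Define linear characters of $S$ by
\[
\theta(c_0,c_1,u)=\operatorname{sgn}(c_0)\operatorname{sgn}(c_1)\,\delta(c_1),\qquad\theta^*=\theta\cdot\delta|_S=\operatorname{sgn}(c_0)\operatorname{sgn}(c_1)\,\delta(c_0).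
\]
The signs imitate the model of $S_n$; the factor $\delta(c_1)$ makes the two blocks see different alphabets. Let $\operatorname{odd}_0(\lambda)$ and $\operatorname{odd}_1(\lambda)$ be the sums of $\operatorname{odd}(\lambda^i)$ over even and over odd $i\in\mathbb Z/r$.

\begin{lemma}\label{lem:sym}
Let $r$ be even. Then $\operatorname{Ind}_S^W\theta$ is the sum of the $\chi^\lambda$ with $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))=(f_0,f_1)$, and $\operatorname{Ind}_S^W\theta^*$ is the sum of the $\chi^\lambda$ with $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))=(f_1,f_0)$.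
\end{lemma}

\begin{proof}
By \eqref{eq:ch} we average $\theta\Psi$ over $S$; the average is the product of the averages over the three factors, and Lemma~\ref{lem:exp} applies to each with $\alpha=1$.

On $B_f$, a cycle of length $m$ has sign $(-1)^{m-1}$ and color $0$ or $r/2$. So $\operatorname{avg}_m=(-1)^{m-1}\frac12\big(p_m(0)\pm p_m(r/2)\big)$, with $+$ for the character $\operatorname{sgn}$ and $-$ for $\operatorname{sgn}\cdot\delta$. As $p_m(r/2)=\sum_i(-1)^ip_m(x_i)$, this is $(-1)^{m-1}\sum_ip_m(x_i)$ over even $i$, respectively odd $i$. The generating function is $\prod_iE(x_i)$ over these $i$.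

On $U\wr S_k$, the element $u=\operatorname{diag}(\zeta^\tau,\zeta^{-\tau})$ gives $p_m(\tau)p_m(-\tau)$ and $u\sigma$ gives $p_{2m}(0)$. Since $\sum_\tau\zeta^{-(i-j)\tau}$ is $r$ for $i=j$ and $0$ otherwise,
\begin{equation}\label{eq:UPsi}
\operatorname{avg}_m=\frac1{2r}\Big[\sum_\tau p_m(\tau)p_m(-\tau)+r\,p_{2m}(0)\Big]=\frac12\sum_i\big(p_m(x_i)^2+p_{2m}(x_i)\big),
\end{equation}
and the generating function is $\prod_i\mathcal H(x_i)$. Now apply \eqref{eq:marked}.
\end{proof}

\begin{proposition}\label{prop:W}
The group $W=G(r,n)$ has a bar-GIM.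
\end{proposition}

\begin{proof}
For even $r$, sum Lemma~\ref{lem:sym} for $\theta$ over all $(f_0,f_1,k)$. For odd $r$, every element of $\mu_r$ is a square and $t^2=1$ forces $t=1$. So the orbits are indexed by $(f,k)$ with $f+2k=n$, and the stabilizers are $S_f\times(U\wr S_k)$. Take $\operatorname{sgn}\otimes1$. On $S_f$ we have $\operatorname{avg}_m=(-1)^{m-1}p_m(0)$, giving $\prod_iE(x_i)$ over all $i$, and \eqref{eq:UPsi} holds for every $r$. By \eqref{eq:marked} the induced character is the sum of the $\chi^\lambda$ with $\sum_i\operatorname{odd}(\lambda^i)=f$.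
\end{proof}

\section{Restriction to $G(r,p,n)$ and the case $\gcd=1$}\label{sec:clifford}

Let $\Gamma=G(r,p,n)=\ker\delta^{r/p}$. The quotient $W/\Gamma$ is cyclic of order $p$ with characters $\delta^{jr/p}$. The shifts by multiples of $r/p$ form a cyclic group of order $p$ acting on labels; let $e_\lambda$ be the order of the stabilizer of $\lambda$.

\begin{proposition}\label{prop:clifford}
The restriction $\operatorname{Res}_\Gamma\chi^\lambda$ is a sum of $e_\lambda$ distinct irreducible characters, which are conjugate under $W$. Labels in the same shift orbit have the same restriction, labels in different orbits have no common constituent, and every irreducible character of $\Gamma$ occurs. Moreover $e_\lambda\mid\gcd(p,n)$, and the constituents are trivial on $C_q$ if and only if $q\mid\operatorname{wt}(\lambda)$.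
\end{proposition}

\begin{proof}
Let $\psi\in\operatorname{Irr}(\Gamma)$ and let $I$ be its stabilizer under conjugation by $W$. Since $I/\Gamma$ is cyclic, $\psi$ extends to $I$ and $\operatorname{Ind}_\Gamma^I\psi$ is a sum of distinct extensions. By the Clifford correspondence these induce to distinct irreducible characters of $W$. So $\operatorname{Ind}_\Gamma^W\psi$ is multiplicity free, and $\psi$ occurs in some $\operatorname{Res}_\Gamma\chi^\lambda$ and at most once in each. The constituents of a restriction are $W$-conjugate by Clifford's theorem. By \eqref{eq:shift},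
\[
\langle\operatorname{Res}_\Gamma\chi^\lambda,\operatorname{Res}_\Gamma\chi^{\lambda'}\rangle_\Gamma=\sum_{j=0}^{p-1}\langle\chi^{\lambda[jr/p]},\chi^{\lambda'}\rangle_W,
\]
which is $e_\lambda$ if $\lambda'$ is in the orbit of $\lambda$ and $0$ otherwise. Labels in one orbit have equal restrictions because $\delta^{r/p}$ is trivial on $\Gamma$. We have $e_\lambda\mid p$ by Lagrange's theorem. The stabilizer of $\lambda$ acts freely on $\mathbb Z/r$ and $|\lambda^i|$ is constant on its orbits, so $e_\lambda\mid n$. Finally, the generator $\zeta^{r/q}$ of $C_q$ acts by $\zeta^{(r/q)\operatorname{wt}(\lambda)}$.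
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} when $\gcd(p,n)=\gcd(q,n)=1$]
By Corollary~\ref{cor:odd} we may assume that $p,q$ are powers of $2$. If $n$ is even or $r$ is odd, then $p=q=1$ and Proposition~\ref{prop:W} applies. Let $n$ be odd and $r=2^ar'$ with $a\ge1$ and $r'$ odd. Lemma~\ref{lem:prime} for $\ell=2$ gives $G(r,p,q,n)\cong C\times\Gamma$, compatibly with bar, where $C$ is a cyclic group of scalars and $\Gamma=G(r,2^a,n)=\{g:\delta(g)\in\mu_{r'}\}$. By Lemma~\ref{lem:product}(a),(b) it suffices to treat $\Gamma$, whose twisted involutions are its symmetric matrices.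

The elements of $\mu_{r'}$ are even powers of $\zeta$, so $O(f_0,f_1,k)$ meets $\Gamma$ if and only if $f_1$ is even; then $f_0$ is odd. Let $\omega_1\in O(f_0,f_1,k)\cap\Gamma$, let $S_1$ be its stabilizer in $W$, a conjugate of $S$, and let $\theta_1$ be the corresponding conjugate of $\theta$. We have $g*\omega_1\in\Gamma$ if and only if $\delta(g)^2\in\mu_{r'}$, that is, $\delta(g)\in\pm\mu_{r'}$; as $\delta(S_1)=\{\pm1\}$, this means $g\in\Gamma S_1$. So $O(f_0,f_1,k)\cap\Gamma$ is one $\Gamma$-orbit, with stabilizer $S_1\cap\Gamma=\ker\delta|_{S_1}$ of index $2$ in $S_1$. By Lemma~\ref{lem:sym},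
\[
\operatorname{Ind}_{S_1\cap\Gamma}^W\theta_1=\operatorname{Ind}_{S_1}^W(\theta_1+\theta_1\delta)
\]
is the sum of the $\chi^\lambda$ with $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))\in\{(f_0,f_1),(f_1,f_0)\}$, each once. Here $e_\lambda=1$ for all $\lambda$, so the irreducible characters of $\Gamma$ are the $\psi_\lambda=\operatorname{Res}_\Gamma\chi^\lambda$, and by Frobenius reciprocity the multiplicity of $\psi_\lambda$ in $\operatorname{Ind}_{S_1\cap\Gamma}^\Gamma\theta_1$ equals that of $\chi^\lambda$ in $\operatorname{Ind}_{S_1\cap\Gamma}^W\theta_1$. Since $\operatorname{odd}_0(\lambda)+\operatorname{odd}_1(\lambda)\equiv n$ is odd, each $\lambda$ belongs to exactly one pair with $f_0$ odd and $f_1$ even. So every $\psi_\lambda$ occurs exactly once.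
\end{proof}

\section{Split characters}\label{sec:split}

From now on $\gcd(p,n)=\gcd(q,n)=2$. By Corollary~\ref{cor:odd} we assume
\[
p=2^b,\quad q=2^c,\quad n=2K,\quad r=2^ar'\ (r'\text{ odd}),\quad1\le b,c\le a .
\]
If $K$ is even, the gcd condition forces $b=c=1$. If $K$ is odd, $pq\mid rn$ gives $b+c\le a+1$. We keep $\Gamma=G(r,p,n)$ and $G=\Gamma/C_q$.

\subsection{Totals and differences}

By Proposition~\ref{prop:clifford}, $e_\lambda\in\{1,2\}$, and $e_\lambda=2$ if and only if $\lambda^{i+r/2}=\lambda^i$ for all $i$. Such labels are called \emph{split}. A split label is determined by $\mu=(\lambda^0,\dots,\lambda^{r/2-1})$, a family of total size $K$. We always write $\mu$ for this half of $\lambda$ and put $s_\mu=\prod_{0\le i<r/2}s_{\lambda^i}(x_i)$. Let $\operatorname{odd}_j(\mu)$ be the sum of $\operatorname{odd}(\lambda^i)$ over $0\le i<r/2$ with $i\equiv j\pmod2$, and $\operatorname{odd}(\mu)=\operatorname{odd}_0(\mu)+\operatorname{odd}_1(\mu)\equiv K\pmod 2$.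

Let $\delta_2=\delta^{r/2}$, so $\delta_2(y)=(-1)^j$ if $\delta(y)=\zeta^j$, and let $W^+=\ker\delta_2=G(r,2,n)\supseteq\Gamma$. The splitting already takes place in $W^+$. For split $\lambda$, Proposition~\ref{prop:clifford} gives $\operatorname{Res}_{W^+}\chi^\lambda=\chi^\lambda_++\chi^\lambda_-$ with distinct irreducible summands, and $\psi_\lambda^\pm=\operatorname{Res}_\Gamma\chi^\lambda_\pm$ are irreducible and distinct because $\operatorname{Res}_\Gamma\chi^\lambda$ has exactly two constituents, which are distinct. For nonsplit $\lambda$ put $\psi_\lambda=\operatorname{Res}_\Gamma\chi^\lambda$. Let $\Delta_\lambda=\chi^\lambda_+-\chi^\lambda_-$. Elements of $W\setminus W^+$ interchange $\chi^\lambda_\pm$, so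
\begin{equation}\label{eq:anti}
\Delta_\lambda(ygy^{-1})=\delta_2(y)\Delta_\lambda(g)\qquad(y\in W,\ g\in W^+).
\end{equation}
For a linear character $\varphi$ of a subgroup $H\le W^+$ define the \emph{total} and, for split $\lambda$, the \emph{difference}
\[
\operatorname{tot}_\lambda(\varphi)=\langle\operatorname{Ind}_H^W\varphi,\chi^\lambda\rangle_W,\qquad\operatorname{diff}_\lambda(\varphi)=\langle\varphi,\Delta_\lambda\rangle_H .
\]
By \eqref{eq:anti},
\begin{equation}\label{eq:conj}
\operatorname{tot}_\lambda(\varphi^y)=\operatorname{tot}_\lambda(\varphi),\qquad\operatorname{diff}_\lambda(\varphi^y)=\delta_2(y)\operatorname{diff}_\lambda(\varphi)\qquad(y\in W).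
\end{equation}

\begin{lemma}\label{lem:crit}
For each $G$-orbit of twisted involutions let $\varphi_i$ be a linear character, trivial on $C_q$, of the stabilizer $H_i\le\Gamma$ of a representative. Suppose that for every label $\lambda$ with $q\mid\operatorname{wt}(\lambda)$ we have $\sum_i\operatorname{tot}_\lambda(\varphi_i)=1$ if $\lambda$ is nonsplit, and $\sum_i\operatorname{tot}_\lambda(\varphi_i)=2$, $\sum_i\operatorname{diff}_\lambda(\varphi_i)=0$ if $\lambda$ is split. Then the $\varphi_i$ form a bar-GIM of $G$.
\end{lemma}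

\begin{proof}
All constituents of $X=\sum_i\operatorname{Ind}_{H_i}^\Gamma\varphi_i$ are trivial on $C_q$. By Frobenius reciprocity the multiplicity of $\psi_\lambda$ in $X$ is $\sum_i\operatorname{tot}_\lambda(\varphi_i)$, and the multiplicities $m_\pm$ of $\psi_\lambda^\pm$ satisfy $m_++m_-=\sum_i\operatorname{tot}_\lambda(\varphi_i)$ and $m_+-m_-=\sum_i\operatorname{diff}_\lambda(\varphi_i)$.
\end{proof}

Two parity constraints match the labels with the orbits. If $q\mid\operatorname{wt}(\lambda)$ then, $q$ being even, $\sum_{i\text{ odd}}|\lambda^i|$ is even. Hence $\operatorname{odd}_1(\lambda)$ is even, and so is $\operatorname{odd}_0(\lambda)$ because $n$ is even. On the other side, $\mu_{r/p}=\{\zeta^{pj}\}$ with $p$ even, so $O(f_0,f_1,k)$ meets $\Gamma$ if and only if $f_1$ is even, and then $f_0$ is even. \emph{From now on $f_0$ and $f_1$ are even.} In particular $\theta(-I)=(-1)^{f_1}=1$ and $\theta^*(-I)=(-1)^{f_0}=1$.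

The stabilizer of a class $C_q\omega$ is often the stabilizer of $\omega$ enlarged by scalars. A scalar $c$ fixes $\omega$ only if $c^2=1$, so a stabilizer $S_1$ of a matrix meets a group $Z$ of scalars inside $\{\pm I\}$. A linear character $\theta_1$ of $S_1$ and a character $\xi$ of $Z$ have a common extension to $S_1Z$ as soon as they agree on $S_1\cap Z$.

\begin{lemma}\label{lem:scalar}
Let $Z\le\Gamma$ be a group of scalars, $S_1\le\Gamma$, and $\varphi$ a linear character of $S_1Z$ with $\varphi|_{S_1}=\theta_1$ and $\varphi|_Z=\xi$. If $Z$ acts on $\chi^\lambda$ by $\xi$, then $\operatorname{tot}_\lambda(\varphi)=\operatorname{tot}_\lambda(\theta_1)$ and $\operatorname{diff}_\lambda(\varphi)=\operatorname{diff}_\lambda(\theta_1)$. Otherwise both vanish.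
\end{lemma}

\begin{proof}
Let $V$ be a representation of $\Gamma$ on which $Z$ acts by a character $\xi'$. If $\xi'=\xi$, a vector transforms under $S_1Z$ by $\varphi$ if and only if it transforms under $S_1$ by $\theta_1$; if $\xi'\neq\xi$, no nonzero vector transforms by $\varphi$. Apply this to $\operatorname{Res}_\Gamma\chi^\lambda$ and to $\psi_\lambda^\pm$.
\end{proof}

\subsection{A generating function for the differences}

Totals are computed by averaging against $\Psi=\sum_\lambda\overline{\chi^\lambda}s_\lambda$. We want a function that plays the same role for the $\Delta_\lambda$. By \eqref{eq:anti} it must vanish at every $g$ that commutes with an element of $W\setminus W^+$, and it must change sign under conjugation by such elements. The first requirement singles out the support, the second a sign.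

Call a monomial matrix over $\mu_r$, of any size, \emph{even} if all its cycles have even length and even color. For even $g$, choose in each cycle one of the two alternating halves $A$ (every second index along the cycle) and put
\[
\varepsilon(g)=\prod_{\text{cycles}}(-1)^{\sum_{i\in A}c_i}.
\]
The choice of $A$ does not matter, since the two halves together give the color, which is even. Conjugation by a permutation matrix preserves $\varepsilon$. Conjugation by $\operatorname{diag}(\zeta^{d_i})$ replaces $c_i$ by $c_i+d_{\pi(i)}-d_i$, and $\sum_{i\in A}(d_{\pi(i)}-d_i)$ is congruent mod $2$ to the sum of the $d_i$ over the whole cycle. Hence $\varepsilon(ygy^{-1})=\delta_2(y)\varepsilon(g)$ for every monomial $y$ over $\mu_r$. For even $c$ put $P_m(c)=\sum_{0\le i<r/2}\zeta^{-ic}p_m(x_i)$, and define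
\[
\Phi(g)=\varepsilon(g)\prod_{\text{cycles }(m,c)}2P_{m/2}(c)\quad\text{if $g$ is even},\qquad\Phi(g)=0\quad\text{otherwise}.
\]
Then $\Phi$ is multiplicative over direct sums, $\Phi(ygy^{-1})=\delta_2(y)\Phi(g)$, and $\Phi$ vanishes off $W^+$.

\begin{proposition}\label{prop:Phi}
With a suitable labeling of $\chi^\lambda_\pm$, we have $\sum_{\lambda\text{ split}}\overline{\Delta_\lambda(g)}\,s_\mu=\Phi(g)$ for all $g\in W^+$. Hence for a linear character $\varphi$ of $H\le W^+$,
\[
\sum_{\lambda\text{ split}}\operatorname{diff}_\lambda(\varphi)\,s_\mu=\frac1{|H|}\sum_{h\in H}\varphi(h)\Phi(h).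
\]
\end{proposition}

For $n=2$ and $g=\sigma$ this reads $\Phi(\sigma)=2\sum_{i<r/2}p_1(x_i)$: in each split pair $\chi_+^\lambda$ is the linear character with $\sigma\mapsto1$, in agreement with Section~\ref{sub:example}, where the members of a pair are told apart by their value at $\sigma$.

\begin{proof}
Suppose first that $g$ is not even. If $g$ has a cycle of odd color, let $z$ equal $g$ on the coordinates of that cycle and $1$ elsewhere. If $g$ has a cycle of odd length, let $z$ be the scalar $\zeta$ on its coordinates and $1$ elsewhere. Then $z$ commutes with $g$ and $\delta_2(z)=-1$, so $\Delta_\lambda(g)=0$ by \eqref{eq:anti}.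

To treat even $g$ we construct $\chi^\lambda_\pm$. Let $W'=G(r,K)$ and $L=W'\times W'\le W$ (block diagonal); the matrix $\sigma_K\in W^+$ normalizes $L$ and swaps the factors. Let $V$ be the irreducible representation of $W'$ with label $\mu$ in positions $0,\dots,r/2-1$ and empty partitions elsewhere, and let $V'=V\otimes\delta_2$, whose label is shifted by $r/2$. Multiplicativity of $\operatorname{ch}$ gives $\chi^\lambda=\operatorname{Ind}_L^W(V\boxtimes V')$. As $W=W^+L$, Mackey's formula gives $\operatorname{Res}_{W^+}\chi^\lambda=\operatorname{Ind}_{L^+}^{W^+}(V\boxtimes V')$ with $L^+=L\cap W^+$. On $L^+$ we have $\delta_2(h_1)=\delta_2(h_2)$. Therefore $\rho(h_1,h_2)=\delta_2(h_2)V(h_1)\otimes V(h_2)$, together with $\rho(\sigma_K)=$ the flip of the tensor factors, is a representation of $\hat L=L^+\rtimes\langle\sigma_K\rangle$ extending $V\boxtimes V'$. With $\operatorname{sg}$ the sign character of $\hat L/L^+$,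
\[
\operatorname{Res}_{W^+}\chi^\lambda=\operatorname{Ind}_{\hat L}^{W^+}\rho+\operatorname{Ind}_{\hat L}^{W^+}(\rho\otimes\operatorname{sg}).
\]
The left side has exactly two irreducible constituents, so both summands are irreducible. Let $\chi^\lambda_+$ be the first. In the difference of the two induced characters only the coset $L^+\sigma_K=L\sigma_K\cap W^+$ contributes. Using $|\hat L|=|L|$ and $\operatorname{tr}((A\otimes B)\circ\mathrm{flip})=\operatorname{tr}(AB)$, we get
\[
\Delta_\lambda(g)=\frac2{|L|}\sum_{\substack{y\in W^+\\ ygy^{-1}=(h_1,h_2)\sigma_K}}\delta_2(h_2)\,\chi_V(h_1h_2).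
\]

The element $x=(h_1,h_2)\sigma_K$ maps the first half of the coordinates to the second by $h_2$ and the second to the first by $h_1$. So its cycles alternate between the halves and correspond to the cycles of $h_1h_2$, with doubled length and the same color. If $x$ is even, take for $A$ the indices in the first half; this gives $\varepsilon(x)=\delta_2(h_2)$.

Let $g$ be even. For $y\in W^+$ we have $\varepsilon(ygy^{-1})=\varepsilon(g)$, so $\varepsilon(g)\Delta_\lambda(g)$ is $2/|L|$ times the sum of $\chi_V(h_1h_2)$ over the $y\in W^+$ as above. The function $\varepsilon\Delta_\lambda$ is invariant under conjugation by all of $W$. Writing the same formula for $y_0gy_0^{-1}$ with $y_0\notin W^+$ and averaging the two, we obtain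
\[
\varepsilon(g)\Delta_\lambda(g)=\frac1{|L|}\sum_{\substack{y\in W\\ ygy^{-1}=(h_1,h_2)\sigma_K}}\chi_V(h_1h_2).
\]
Let $h\in W'$ have a cycle $(m/2,c)$ for each cycle $(m,c)$ of $g$. Then $(h_1,h_2)\sigma_K$ is conjugate to $g$ if and only if $h_1h_2$ is conjugate to $h$. There are $|W'|\cdot|W'|/|C_{W'}(h)|$ such pairs, each reached by $|C_W(g)|$ elements $y$. As $|L|=|W'|^2$, the formula for centralizer orders gives
\[
\varepsilon(g)\Delta_\lambda(g)=\frac{|C_W(g)|}{|C_{W'}(h)|}\,\chi_V(h)=2^{\ell(g)}\chi_V(h),
\]
where $\ell(g)$ is the number of cycles of $g$. Finally, setting $x_i=0$ for $i\ge r/2$ in the expansion \eqref{eq:ch} of $\Psi(h)$ gives $\sum_\mu\overline{\chi_V(h)}\,s_\mu=\prod P_{m/2}(c)$.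
\end{proof}

\section{Antisymmetric matrices and the first differences}\label{sec:diff}

\subsection{Values of $\Phi$ on block cycles}

\begin{lemma}\label{lem:T1}
Let $t_i=\zeta^{\tau_i}$. The value of $\Phi$ at $\operatorname{cyc}(1,\dots,1,u)$ with $m$ blocks is given by the table if the stated condition holds, and is $0$ otherwise.
\begin{center}
\begin{tabular}{c|c|c|c}
$u$ & condition & $m$ even & $m$ odd\\ \hline
$\operatorname{diag}(t_1,t_2)$ & $\tau_1,\tau_2$ even & $4P_{m/2}(\tau_1)P_{m/2}(\tau_2)$ & $0$\\
$\operatorname{diag}(t_1,t_2)\sigma$ & $\tau_1+\tau_2$ even & $2P_m(\tau_1+\tau_2)$ & $(-1)^{\tau_1}\,2P_m(\tau_1+\tau_2)$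
\end{tabular}
\end{center}
Moreover $P_M(0)=\sum_{i<r/2}p_M(x_i)$ and $\sum_{\tau\text{ even}}P_M(\tau)P_M(-\tau)=\frac r2\sum_{i<r/2}p_M(x_i)^2$.
\end{lemma}

\begin{proof}
Use the cycles listed after Lemma~\ref{lem:exp}. If $m$ is even, evaluate $\varepsilon$ on the odd positions, where all $c_i$ vanish. If $m$ is odd and $u$ is not diagonal, evaluate it on the even positions, where only position $2m$ contributes, with $\tau_1$. If $m$ is odd and $u$ is diagonal, the cycles have odd length. The last sum follows because $\sum_{\tau\text{ even}}\zeta^{-(i-j)\tau}$ is $r/2$ if $i\equiv j\pmod{r/2}$ and $0$ otherwise.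
\end{proof}

Take $F=\Phi$ on $U\wr S_k$. It is invariant under conjugation by $U^m$ because $\delta(U)=1$, so Lemma~\ref{lem:exp}(b) applies. For $m=2M$,
\[
\operatorname{avg}_m=\frac1{2r}\Big[4\cdot\frac r2\sum_{i<r/2}p_M(x_i)^2+r\cdot2P_{2M}(0)\Big]=\sum_{i<r/2}\big(p_M(x_i)^2+p_{2M}(x_i)\big),
\]
and for odd $m$ we get $\operatorname{avg}_m=\frac1{2r}\sum_\tau(-1)^\tau2P_m(0)=0$. Hence, for every even $r$,
\begin{equation}\label{eq:Upart}
\text{the generating function of $\Phi$ on $U\wr S_k$ is }\prod_{i<r/2}\mathcal H(x_i).
\end{equation}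

\begin{lemma}\label{lem:symdiff}
Let $4\mid r$ and let $\lambda$ be split. Then $S\le W^+$ and $\operatorname{odd}_j(\lambda)=2\operatorname{odd}_j(\mu)$. We have $\operatorname{diff}_\lambda(\theta)=(-1)^K$ if $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))=(f_0,f_1)$ and $0$ otherwise; $\operatorname{diff}_\lambda(\theta^*)=(-1)^K$ if this pair is $(f_1,f_0)$ and $0$ otherwise.
\end{lemma}

\begin{proof}
Since $r/2$ is even, the indices $i$ and $i+r/2$ have the same parity, and $-1=\zeta^{r/2}$ is an even power of $\zeta$. So $S\le W^+$, and on $B_f$ all $c_i$ are even and $\varepsilon=1$. Only cycles of even length $m=2M$ contribute on $B_f$; they have sign $-1$, and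
\[
\frac1m\operatorname{avg}_m=-\frac1{2M}\cdot\frac12\big(2P_M(0)\pm2P_M(r/2)\big)=-\frac1M\sum_ip_M(x_i),
\]
summed over even $i<r/2$ for $\operatorname{sgn}$ (sign $+$) and over odd $i<r/2$ for $\operatorname{sgn}\cdot\delta$ (sign $-$). Since $\exp(-\sum_Mp_M/M)=E(-x)$, the block $B_{f_j}$ contributes $(-1)^{f_j/2}[\prod_iE(x_i)]_{f_j/2}$. Multiply by \eqref{eq:Upart} and use \eqref{eq:marked}: for $\theta$ the coefficient of $s_\mu$ is $(-1)^{\operatorname{odd}(\mu)}=(-1)^K$ if $\operatorname{odd}_j(\mu)=f_j/2$ for $j=0,1$, and $0$ otherwise. For $\theta^*$ the parities are interchanged.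
\end{proof}

\subsection{The antisymmetric orbit}

An antisymmetric monomial matrix has no diagonal entries, so by permuting and rescaling, $W$ acts transitively on its antisymmetric matrices. Let $\omega_J=J^{\oplus K}$, with $\delta(\omega_J)=(-1)^K$. Block maps of its stabilizer satisfy $uJu^T=J$. As $\operatorname{diag}(t_1,t_2)J\operatorname{diag}(t_1,t_2)=t_1t_2J$ and $\sigma J\sigma=-J$, the stabilizer is $S'=U'\wr S_K$ with
\[
U'=\{\mathsf a(t),\mathsf b(t):t\in\mu_r\},\qquad\mathsf a(t)=\operatorname{diag}(t,t^{-1}),\quad\mathsf b(t)=\operatorname{diag}(t,-t^{-1})\sigma .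
\]
Here $\delta(\mathsf a(t))=1$ and $\delta(\mathsf b(t))=-1$. We want a character of $S'$ that induces exactly the split labels, so its average should pair the alphabet $x_i$ with $x_{i+r/2}$; this is achieved by the factor $(-1)^\tau=\zeta^{\tau r/2}$. Let $\kappa^2=(-1)^{r/2}$ and put, for $t=\zeta^\tau$,
\[
\eta_\kappa(\mathsf a(t))=(-1)^\tau,\qquad\eta_\kappa(\mathsf b(t))=\kappa(-1)^\tau .
\]
This is a linear character of $U'$, by the multiplication rules $\mathsf a(t)\mathsf a(t')=\mathsf a(tt')$, $\mathsf a(t)\mathsf b(t')=\mathsf b(tt')$, $\mathsf b(t)\mathsf a(t')=\mathsf b(tt'^{-1})$ and $\mathsf b(t)\mathsf b(t')=\mathsf a(-tt'^{-1})$; the last one requires $\kappa^2=(-1)^{r/2}$. Let $\tilde\eta_\kappa(u_1,\dots,u_K;\pi)=\prod_j\eta_\kappa(u_j)$, a linear character of $S'$ with $\tilde\eta_\kappa(-I)=(-1)^{(r/2)K}$.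

\begin{lemma}\label{lem:anti}
\begin{enumerate}
\item[(a)] $\operatorname{Ind}_{S'}^W\tilde\eta_\kappa=\sum_{\lambda\text{ split}}\chi^\lambda$.
\item[(b)] If $4\mid r$, then $S'\le W^+$ and $\operatorname{diff}_\lambda(\tilde\eta_\kappa)=\kappa^K(-1)^{\operatorname{odd}_1(\mu)}$ for every split $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $\mathsf a(\zeta^\tau)$ gives cycles of colors $\tau,-\tau$, and $\mathsf b(\zeta^\tau)$ one cycle of length $2m$ and color $r/2$. So
\[
\operatorname{avg}_m=\frac1{2r}\Big[\sum_\tau(-1)^\tau p_m(\tau)p_m(-\tau)+\kappa\sum_\tau(-1)^\tau p_{2m}(r/2)\Big].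
\]
The second sum is $0$. In the first, $\sum_\tau\zeta^{(r/2-i+j)\tau}$ selects $j=i+r/2$, so it equals $r\sum_{i\in\mathbb Z/r}p_m(x_i)p_m(x_{i+r/2})$. Thus $\operatorname{avg}_m=\sum_{i<r/2}p_m(x_i)p_m(x_{i+r/2})$, and \eqref{eq:Cauchy} gives the generating function $\prod_{i<r/2}\sum_\alpha s_\alpha(x_i)s_\alpha(x_{i+r/2})$.

(b) Now $\delta_2(U')=1$, so $S'\le W^+$ and $F=\tilde\eta_\kappa\Phi$ is invariant under conjugation by $U'^m$. Use Lemma~\ref{lem:T1}; for $\mathsf b(\zeta^\tau)$ we have $\tau_1=\tau$ and $\tau_1+\tau_2=r/2$, which is even. For $m=2M$,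
\[
\operatorname{avg}_m=\frac1{2r}\Big[4\cdot\frac r2\sum_{i<r/2}p_M(x_i)^2+\kappa\sum_\tau(-1)^\tau2P_m(r/2)\Big]=\sum_{i<r/2}p_M(x_i)^2 .
\]
For odd $m$, $\operatorname{avg}_m=\frac1{2r}\sum_\tau\kappa(-1)^\tau(-1)^\tau2P_m(r/2)=\kappa\sum_{i<r/2}(-1)^ip_m(x_i)$. Since $\kappa=\pm1$, the generating function is $\prod_{i<r/2}\mathcal S(\kappa(-1)^ix_i)$, and by \eqref{eq:S} the coefficient of $s_\mu$ is $\kappa^K$ times $-1$ raised to the sum of $|\lambda^i|$ over odd $i<r/2$. This sum is congruent to $\operatorname{odd}_1(\mu)$ mod $2$.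
\end{proof}

\section{The case $4\mid r$}\label{sec:four}

Let $a\ge2$. Lemmas~\ref{lem:symdiff} and~\ref{lem:anti} provide the differences; what remains is to find the $G$-orbits and to distribute the characters. The orbit structure depends on whether $-1\in\mu_{r/p}$ and whether $C_q$ consists of squares, so we separate the case $b,c<a$ from the case $\max(b,c)=a$. Throughout this section $\tilde\eta_\kappa(-I)=1$.

\subsection{The case $b<a$ and $c<a$}

Now $r/p$ and $r/q$ are even. So $-1\in\mu_{r/p}$, and all stabilizers in $W$, being conjugates of $S$ or $S'$, lie in $\Gamma$. Also $C_q$ consists of squares, so multiplication by $C_q$ preserves each $O(f_0,f_1,k)$.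

\emph{Base points.} The matrix $\omega_{f_0,f_1,k}$ need not lie in $\Gamma$. Let $y_1=\operatorname{diag}(\zeta^{-f_1/2},1,\dots,1)$ and $\omega_1=y_1*\omega_{f_0,f_1,k}$; then $\delta(\omega_1)=1$ and $\delta_2(y_1)=(-1)^{f_1/2}$. Let $S_1,\theta_1$ be the $y_1$-conjugates of $S,\theta$. For split $\lambda$ with $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))=(f_0,f_1)$ we have $f_1/2=\operatorname{odd}_1(\mu)$. So \eqref{eq:conj}, Lemma~\ref{lem:symdiff} and Lemma~\ref{lem:anti}(b) with $\kappa=1$ give
\begin{equation}\label{eq:base}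
\operatorname{diff}_\lambda(\theta_1)=(-1)^{K+\operatorname{odd}_1(\mu)},\qquad\operatorname{diff}_\lambda(\tilde\eta_1)=(-1)^{\operatorname{odd}_1(\mu)}.
\end{equation}
The matrix $\omega_J$ lies in $\Gamma$ because $\delta(\omega_J)=\pm1$.

\emph{Orbits.} Let $\omega_*$ be $\omega_1$ or $\omega_J$, with stabilizer $S_*\le\Gamma$. Then $g*\omega_*\in\Gamma$ if and only if $\delta(g)^2\in\mu_{r/p}$, that is, $g\in\widetilde\Gamma:=G(r,p/2,n)$. Since $[\widetilde\Gamma:\Gamma]=2$ and $S_*\le\Gamma$, the set $(W*\omega_*)\cap\Gamma$ consists of exactly two $\Gamma$-orbits, those of $\omega_*$ and $z*\omega_*$, where $z\in\widetilde\Gamma\setminus\Gamma$. Here $\delta(z)$ is $\zeta^{p/2}$ raised to an odd power, so $\delta_2(z)=-1$ if $p=2$ and $\delta_2(z)=1$ if $4\mid p$. To see the effect of $C_q$, let $h$ be the scalar $\zeta^{r/2q}$. Then $h^2$ generates $C_q$, $h^{2j}\omega=h^j*\omega$, and $h^q=-1$. Also $\delta(h)=\zeta^{rn/2q}=\zeta^{(p/2)(rn/pq)}$, so $h\in\widetilde\Gamma$, and $h\in\Gamma$ if and only if $rn/pq$ is even.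

\emph{Subcase $rn/pq$ odd.} If $K$ were even, then $pq=4$ while $16\mid rn$, which is impossible. So $K$ is odd. As $h\in\widetilde\Gamma\setminus\Gamma$, multiplication by $h^2$ interchanges the two $\Gamma$-orbits. So there is one $G$-orbit for each $(f_0,f_1,k)$ and one antisymmetric $G$-orbit. If $g\in\Gamma$ and $g*\omega_*=h^{2j}\omega_*=h^j*\omega_*$, then $h^{-j}g\in S_*\le\Gamma$, so $h^j\in\Gamma$, $j$ is even and $h^j\in C_q$. The stabilizer is $S_*C_q$. Extend $\theta_1$ and $\tilde\eta_1$ trivially to $C_q$, which is possible as both are $1$ on $-I$. Let $q\mid\operatorname{wt}(\lambda)$. By Lemmas~\ref{lem:sym}, \ref{lem:anti}(a) and~\ref{lem:scalar}, the symmetric orbits contribute total $1$, from the orbit with $(f_0,f_1)=(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))$, and the antisymmetric orbit contributes total $1$ if $\lambda$ is split and $0$ otherwise. The differences \eqref{eq:base} cancel because $K$ is odd. Lemma~\ref{lem:crit} applies.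

\emph{Subcase $rn/pq$ even.} Now $h\in\Gamma$, both $\Gamma$-orbits are stable under $C_q$, and there are two $G$-orbits, represented by $\omega_*$ and $z*\omega_*$. Since $g*\omega_*=h^j*\omega_*$ if and only if $g\in h^jS_*$, the stabilizer of $C_q\omega_*$ is $S_*\langle h\rangle$, and that of $C_q(z*\omega_*)$ is its $z$-conjugate. For $j\in\{0,1\}$ let $\theta_1^{(j)}$ and $\tilde\eta_1^{(j)}$ extend $\theta_1$ and $\tilde\eta_1$ by $h\mapsto(-1)^j$. This is consistent since $-I=h^q$ with $q$ even, and the extensions are trivial on $C_q$. If $q\mid\operatorname{wt}(\lambda)$, then $h$ acts on $\chi^\lambda$ by $(-1)^N$ with $N=\operatorname{wt}(\lambda)/q$, whose parity is well defined because $r/q$ is even.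

Fix $j\in\{0,1\}$. For each $(f_0,f_1,k)$ place $\theta_1^{(j)}$ at $\omega_1$ and the $z$-conjugate of $\theta_1^{(1-j)}$ at $z*\omega_1$. Place $\tilde\eta_1^{(0)}$ at $\omega_J$ and the $z$-conjugate of $\tilde\eta_1^{(1)}$ at $z*\omega_J$. Let $q\mid\operatorname{wt}(\lambda)$. By Lemma~\ref{lem:scalar}, $\lambda$ is counted at $\omega_1$ if $N\equiv j$ and at $z*\omega_1$ otherwise; if split, it is counted at $\omega_J$ if $N$ is even and at $z*\omega_J$ otherwise. So the totals are as required, and by \eqref{eq:base} and \eqref{eq:conj} the symmetric and antisymmetric differences are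
\[
(-1)^{K+\operatorname{odd}_1(\mu)}\,\delta_2(z)^{N+j}\qquad\text{and}\qquad(-1)^{\operatorname{odd}_1(\mu)}\,\delta_2(z)^N .
\]
If $4\mid p$, then $\delta_2(z)=1$ and $K$ is odd, so they cancel for either $j$. If $p=2$, then $\delta_2(z)=-1$, and they cancel for $j\equiv K+1\pmod2$. Lemma~\ref{lem:crit} applies. The group $G(4,2,2,2)$ of Section~\ref{sub:example} belongs here, with $K=1$ and $j=0$.

\subsection{The case $\max(b,c)=a$}

Since $\max(b,c)\ge2$, $K$ is odd, and $b+c\le a+1$ gives $\{b,c\}=\{1,a\}$. The two possible groups are isomorphic. Indeed, let $C=C_{2^a}$ and $\Gamma'=G(r,2^a,n)=\{g:\delta(g)\in\mu_{r'}\}$. Since $K$ is odd, $\delta(C)=\{x^{2K}:x\in\mu_{2^a}\}=\mu_{2^{a-1}}$, and $\mu_{r/2}=\mu_{2^{a-1}}\mu_{r'}$, so $W^+=\Gamma'C$. Also $\Gamma'\cap C=\{x:x^n=1\}=\{\pm I\}$. The inclusion $\Gamma'\subseteq W^+$ therefore induces an isomorphism $G(r,2^a,2,n)=\Gamma'/C_2\cong W^+/C=G(r,2,2^a,n)$ compatible with bar. So let $p=2$, $q=2^a$, $\Gamma=W^+$.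

All stabilizers in $W$ lie in $\Gamma$. The values of $\delta$ on $O(f_0,f_1,k)$ and on the antisymmetric matrices are even powers of $\zeta$, so these $W$-orbits lie in $\Gamma$, and each consists of two $\Gamma$-orbits, those of $\omega_*$ and $z*\omega_*$, where $\omega_*$ is $\omega_{f_0,f_1,k}$ or $\omega_J$ and $z\in W\setminus W^+$. Let $\gamma=\zeta^{r'}$, a generator of $C_q$. It is a nonsquare, so $\gamma\,O(f_0,f_1,k)=O(f_1,f_0,k)$. Since $\gamma\in\Gamma$ and $\gamma^2\omega'=\gamma*\omega'$, multiplication by $\gamma^2$ preserves every $\Gamma$-orbit. For odd powers we have: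
\begin{equation}\label{eq:dagger}
\text{if }g*\omega'=\gamma^j\omega'\text{ with $j$ odd, then }g\notin\Gamma .
\end{equation}
Indeed $\delta(g)^2=\gamma^{jn}$, so $\delta(g)=\pm\gamma^{jK}$, which is an odd power of $\zeta$ as $r',j,K$ are odd and $r/2$ is even. Write $\omega=\omega_{f_0,f_1,k}$.
\begin{itemize}
\item \emph{$f_0\ne f_1$.} Multiplication by $\gamma$ matches the two $\Gamma$-orbits in $O(f_0,f_1,k)$ with the two in $O(f_1,f_0,k)$. So each unordered pair $\{f_0,f_1\}$ gives two $G$-orbits, represented by $\omega$ and $z*\omega$. If $g*\omega=\gamma^j\omega$, then $j=2i$ is even and $g\in\gamma^iS$. The stabilizer of $C_q\omega$ is $SC_q$.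
\item \emph{$f_0=f_1$.} Then $\gamma\omega=g*\omega$ for some $g\in W$, and $g\notin\Gamma$ by \eqref{eq:dagger}. So $\gamma$ interchanges the two $\Gamma$-orbits and there is one $G$-orbit. By \eqref{eq:dagger} again only even $j$ occur for $g\in\Gamma$, and the stabilizer is $SC_q$.
\item \emph{Antisymmetric matrices.} The matrix $\gamma\omega_J$ is antisymmetric, hence of the form $g*\omega_J$, and the same argument gives one $G$-orbit with stabilizer $S'C_q$.
\end{itemize}
Extend all characters trivially to $C_q$. For $f_0=f_1$ use $\theta$. For $f_0\ne f_1$ use $\theta$ at $\omega$ and the $z$-conjugate of $\theta^*$ at $z*\omega$. At $\omega_J$ use $\tilde\eta_\kappa$. By Lemmas~\ref{lem:sym}, \ref{lem:anti}(a) and~\ref{lem:scalar}, each $\lambda$ with $q\mid\operatorname{wt}(\lambda)$ has total $1$ from the symmetric orbits, and the split ones have total $1$ from the antisymmetric orbit. We are still free to choose $\kappa=\pm1$ and to decide which member of each unordered pair is called $f_1$.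

Let $\lambda$ be split with $q\mid\operatorname{wt}(\lambda)$. Then $\operatorname{odd}_0(\mu)+\operatorname{odd}_1(\mu)\equiv K$ is odd. Moreover
\[
\operatorname{wt}(\lambda)=\sum_{i<r/2}\Big(2i+\frac r2\Big)|\lambda^i|\equiv2\operatorname{odd}_1(\mu)+\frac r2K\pmod4,
\]
and $4\mid q$, so $\operatorname{odd}_1(\mu)\equiv r/4\pmod2$. Thus the quotient by $C_q$ fixes the sign in Lemma~\ref{lem:anti}(b). Choose $\kappa=(-1)^{r/4}$; then the antisymmetric difference is $(-1)^{r/4}(-1)^{r/4}=1$. When $(f_0+f_1)/2$ is odd, exactly one of $f_0/2,f_1/2$ is congruent to $r/4$ mod $2$; name the two numbers so that $f_1/2\equiv r/4$. Then $(\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda))=(2\operatorname{odd}_0(\mu),2\operatorname{odd}_1(\mu))$ equals $(f_0,f_1)$ in this naming, so $\lambda$ is counted at $\omega$ itself, with difference $(-1)^K=-1$ by Lemma~\ref{lem:symdiff}. The differences cancel and Lemma~\ref{lem:crit} applies.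

\section{The case $r\equiv2\pmod4$}\label{sec:two}

Let $a=1$, so $p=q=2$, $r=2r'$, $\Gamma=W^+=\{g:\delta(g)\in\mu_{r'}\}$ and $C_q=\{\pm I\}$. The squares in $\mu_r$ form $\mu_{r'}$, and $-1=\zeta^{r'}$ is a nonsquare, an odd power of $\zeta$; also $\delta_2(y)=\delta(y)$ whenever $\delta(y)=\pm1$. Two things are new: the stabilizers $S,S'$ are in general not contained in $\Gamma$, and a class $\{\pm\omega\}$ can be stabilized by elements that take $\omega$ to $-\omega$ and are not scalar multiples of elements fixing $\omega$.

Let $|\lambda|_1=\sum_{i\text{ odd}}|\lambda^i|$; the labels relevant to $G$ are those with $|\lambda|_1$ even. The shift by $r'$ interchanges even and odd indices. So for split $\lambda$ we have $\operatorname{odd}_0(\lambda)=\operatorname{odd}_1(\lambda)=\operatorname{odd}(\mu)$ and $|\lambda|_1=K$; in particular no split label is relevant if $K$ is odd.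

\subsection{Exchanging a subgroup of index two}

\begin{lemma}\label{lem:half}
Let $S_0\le W$ with $\delta(S_0)=\{\pm1\}$, let $\theta_0$ be a linear character of $S_0$, and let $w\in\Gamma\setminus S_0$ normalize $S_0$, with $w^2\in S_0$ and $\theta_0(w^{-1}xw)=\theta_0(x)\delta(x)$ for $x\in S_0$. Put $\hat S_0=(S_0\cap\Gamma)\cup w(S_0\cap\Gamma)$. Then $\theta_0|_{S_0\cap\Gamma}$ has exactly two extensions to $\hat S_0$, with opposite values at $w$, and each extension $\hat\theta_0$ satisfies
\[
\operatorname{Ind}_{\hat S_0}^W\hat\theta_0=\operatorname{Ind}_{S_0}^W\theta_0,\qquad\sum_{\lambda\text{ split}}\operatorname{diff}_\lambda(\hat\theta_0)\,s_\mu=\frac{\hat\theta_0(w)}{|S_0|}\sum_{x\in S_0}\theta_0(x)\Phi(wx).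
\]
\end{lemma}

\begin{proof}
Put $N=S_0\cap\Gamma=\ker\delta|_{S_0}$, which has index $2$ in both $S_0$ and $\hat S_0$. The character $\theta_0|_N$ is $w$-invariant, so it has two extensions $\hat\theta_0$ and $\hat\theta_0\operatorname{sg}$, with $\operatorname{sg}$ the sign character of $\hat S_0/N$. Let $y\in S_0\setminus\Gamma$. Then $y^{-1}wy=w\cdot(w^{-1}y^{-1}w\,y)$, the second factor lies in $N$, and $\theta_0(w^{-1}y^{-1}w)\theta_0(y)=\delta(y^{-1})=-1$. As conjugation by $y$ fixes $\theta_0|_N$, we get $\hat\theta_0^{\,y}=\hat\theta_0\operatorname{sg}$. So the two extensions induce the same character of $W$, and so do the $w$-conjugate characters $\theta_0$ and $\theta_0\delta$. Hence $2\operatorname{Ind}_{\hat S_0}^W\hat\theta_0=\operatorname{Ind}_N^W\theta_0=2\operatorname{Ind}_{S_0}^W\theta_0$.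

For the differences use Proposition~\ref{prop:Phi} and $|\hat S_0|=|S_0|$. The sum of $\theta_0\Phi$ over $N$ vanishes, since conjugation by $y$ preserves $\theta_0$ and negates $\Phi$. In the sum over $wN$ we may let $x$ run over all of $S_0$, because $wx\notin W^+$ and $\Phi(wx)=0$ for $x\notin\Gamma$.
\end{proof}

\subsection{Orbits and totals}

As representative of $O(f_0,f_1,k)$ take $\omega=I_{f_0}\oplus(-I_{f_1})\oplus\sigma^{\oplus k}$, with stabilizer $S$. Then $\delta(\omega)=1$, $O(f_0,f_1,k)\subseteq\Gamma$ and $-O(f_0,f_1,k)=O(f_1,f_0,k)$. If $f_0+f_1>0$, then $\Gamma S=W$, so $O(f_0,f_1,k)$ is a single $\Gamma$-orbit and $[S:S\cap\Gamma]=2$. Put $d=\operatorname{diag}(-1,1)$ and $\mathbf d=d^{\oplus K}$. Then $d\sigma d=-\sigma$, $dJd=-J$, $\delta(\mathbf d)=(-1)^K$, and $d$ normalizes $U$ and $U'$. All characters used below are $1$ on $-I$.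

\medskip
\noindent\textbf{Type 1: $f_0\ne f_1$.} There is one $G$-orbit for each unordered pair, with stabilizer $S\cap\Gamma$. Use $\theta$. By Lemma~\ref{lem:sym}, $\operatorname{Ind}_{S\cap\Gamma}^W\theta=\operatorname{Ind}_S^W(\theta+\theta^*)$ is the sum of the $\chi^\lambda$ with $\{\operatorname{odd}_0(\lambda),\operatorname{odd}_1(\lambda)\}=\{f_0,f_1\}$. These $\lambda$ are nonsplit.

\medskip
\noindent\textbf{Type 2: $f_0=f_1=f>0$.} Here $-\omega$ lies in the $\Gamma$-orbit of $\omega$, so there is one $G$-orbit. Choose $w\in\Gamma$ with $w*\omega=-\omega$; then $w^2\in S$, and the stabilizer of $\{\pm\omega\}$ is $\hat S=(S\cap\Gamma)\cup w(S\cap\Gamma)$. The element $w$ normalizes $S$, because $wSw^{-1}$ is the stabilizer of $-\omega$, which is $S$. It maps the fixed points with square entry in $\omega$ to those with square entry in $-\omega$. As $-1$ is a nonsquare, $w$ interchanges the two diagonal blocks, and it permutes the $2$-cycles. So for $x=(c_0,c_1,u)$ the first two components of $w^{-1}xw$ are conjugates of $c_1$ and $c_0$, and $\theta(w^{-1}xw)=\theta^*(x)=\theta(x)\delta(x)$.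 By Lemmas~\ref{lem:half} and~\ref{lem:sym}, either extension $\hat\theta$ induces to the sum of the $\chi^\lambda$ with $\operatorname{odd}_0(\lambda)=\operatorname{odd}_1(\lambda)=f$.

\medskip
\noindent\textbf{Type 3: $f_0=f_1=0$.} Here $\omega=\sigma^{\oplus K}$, $S=U\wr S_K\le\Gamma$ and $\theta=1$. There are two $\Gamma$-orbits, those of $\omega$ and $z*\omega$ with $z\in W\setminus\Gamma$, and the elements of $W$ taking $\omega$ to $-\omega$ form the coset $\mathbf dS$.

\medskip
\noindent\emph{End of the proof for odd $K$.} Then $\mathbf dS$ is disjoint from $\Gamma$, so the two $\Gamma$-orbits of type 3 form one $G$-orbit with stabilizer $S$, and $\operatorname{Ind}_S^W1$ is the sum of the $\chi^\lambda$ with $\operatorname{odd}_0(\lambda)=\operatorname{odd}_1(\lambda)=0$. An antisymmetric matrix has $\delta\in(-1)^K\mu_{r'}$, so none lies in $\Gamma$. Types 1--3 give total $1$ for every relevant label, and no relevant label is split. Lemma~\ref{lem:crit} applies.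

\medskip
\emph{From now on $K$ is even.} Then $\mathbf d\in\Gamma$, and type 3 consists of two $G$-orbits, with stabilizers $\hat S=S\langle\mathbf d\rangle$ and $z\hat Sz^{-1}$. For $\epsilon=\pm1$ let $\varphi_\epsilon$ be the character of $\hat S$ that is trivial on $S$ and has $\varphi_\epsilon(\mathbf d)=\epsilon$. The sum $\operatorname{Ind}^W\varphi_++\operatorname{Ind}^W\varphi_-=\operatorname{Ind}_S^W1$ consists of the $\chi^\lambda$ with all parts even. To see how they are distributed, note that by \eqref{eq:ch}
\[
\operatorname{ch}\big(\operatorname{Ind}^W\varphi_+-\operatorname{Ind}^W\varphi_-\big)=\frac1{|S|}\sum_{x\in S}\Psi(\mathbf dx).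
\]
A block cycle of $\mathbf dx$ of length $m$ has block maps $du_j$; it is conjugate to $\operatorname{cyc}(1,\dots,1,g)$, where $g$ is the product of the block maps, and $g$ is uniformly distributed in $d^mU$. For even $m$, $\operatorname{avg}_m$ is given by \eqref{eq:UPsi}. For odd $m$,
\[
\operatorname{avg}_m=\frac1{2r}\Big[\sum_\tau p_m(\tau+r')p_m(-\tau)+r\,p_{2m}(r')\Big]=\frac12\sum_i(-1)^i\big(p_m(x_i)^2+p_{2m}(x_i)\big).
\]
So the generating function is $\prod_{i\text{ even}}\mathcal H(x_i)\prod_{i\text{ odd}}\mathcal H(\iota x_i)$, in which $s_\lambda$ has coefficient $(-1)^{|\lambda|_1/2}$ if all parts of $\lambda$ are even. Hence $\operatorname{Ind}_{\hat S}^W\varphi_\epsilon$ is the sum of the $\chi^\lambda$ with all parts even and $(-1)^{|\lambda|_1/2}=\epsilon$. We place $\varphi_+$ at one of the two orbits and $\varphi_-$ at the other, conjugating by $z$ the character placed at $z*\omega$. Every label with all parts even gets total $1$, and the split ones are counted by $\varphi_\epsilon$ with $\epsilon=(-1)^{K/2}$.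

\medskip
\noindent\textbf{Type 4: antisymmetric matrices.} Now $\delta(\omega_J)=1$, all antisymmetric matrices lie in $\Gamma$, and they form one $\Gamma$-orbit because $\delta(S')=\{\pm1\}$ gives $\Gamma S'=W$. Since $\mathbf d*\omega_J=-\omega_J$, the stabilizer of $\{\pm\omega_J\}$ is $\hat S'=(S'\cap\Gamma)\cup\mathbf d(S'\cap\Gamma)$. Take $\kappa=-\iota$, which is allowed as $(-1)^{r/2}=-1$. Then $\tilde\eta_\kappa(-I)=(-1)^{r'K}=1$. We have $d\mathsf a(t)d=\mathsf a(t)$ and $d\mathsf b(t)d=\mathsf b(-t)$, and $-1$ is an odd power of $\zeta$, so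
\begin{equation}\label{eq:etad}
\eta_\kappa(dud)=\eta_\kappa(u)\delta(u)\qquad(u\in U'),
\end{equation}
and $\tilde\eta_\kappa(\mathbf dx\mathbf d)=\tilde\eta_\kappa(x)\delta(x)$ on $S'$. Lemma~\ref{lem:half} applies with $w=\mathbf d$; as $\mathbf d^2=1$, the extensions take the values $\pm1$ at $\mathbf d$. Let $\hat\eta$ be the one with $\hat\eta(\mathbf d)=1$. By Lemma~\ref{lem:anti}(a) it induces to the sum of the $\chi^\lambda$ with $\lambda$ split.

\medskip
Altogether every relevant nonsplit label has total $1$. A split label has $\operatorname{odd}(\mu)\equiv K$ even, and it has total $2$: one from type 2 with $f=\operatorname{odd}(\mu)$ or from type 3, and one from type 4. It remains to make the differences cancel. We have one binary choice for each $f\ge0$, so we must show that the differences depend on $\lambda$ only through $\operatorname{odd}(\mu)$.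

\subsection{Differences}

All averages now run over cosets in which the block maps have the form $du_j$.

\begin{lemma}\label{lem:T2}
Let $t_i=\zeta^{\tau_i}$, and consider $\Phi$ at $\operatorname{cyc}(d,\dots,d,du)$ with $m$ blocks.
\begin{enumerate}
\item[(a)] Let $u=\operatorname{diag}(t_1,t_2)$. If $m,\tau_1,\tau_2$ are even, $\Phi=(-1)^{m/2}\,4P_{m/2}(\tau_1)P_{m/2}(\tau_2)$. Otherwise $\Phi=0$.
\item[(b)] Let $u=\operatorname{diag}(t_1,t_2)\sigma$. Then $\Phi=0$ unless $\tau_1+\tau_2\equiv m\pmod2$. If $m$ and $\tau_1+\tau_2$ are even, $\Phi=(-1)^{m/2}\,2P_m(\tau_1+\tau_2)$. If $m$ is odd and $\tau_1+\tau_2=r'$ in $\mathbb Z/r$, then $\Phi=(-1)^{(m+1)/2+\tau_1}\,2P_m(0)$.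
\end{enumerate}
\end{lemma}

\begin{proof}
The factor $d$ adds $r'$ to $c_i$ whenever the image of $\mathbf e_i$ is a first coordinate.

(a) There are two cycles of length $m$, so let $m$ be even. Along the first, the $c_i$ are $r',\dots,r',r'+\tau_1$, with total $mr'+\tau_1=\tau_1$ in $\mathbb Z/r$, and the odd positions sum to $\frac m2r'$. Along the second they are $0,\dots,0,\tau_2$.

(b) There is one cycle of length $2m$, with $r'$ at positions $1,\dots,m-1$, $\tau_2$ at position $m$, $0$ at positions $m+1,\dots,2m-1$, and $\tau_1+r'$ at position $2m$. The color is $mr'+\tau_1+\tau_2$. For even $m$ the odd positions sum to $\frac m2r'$. For odd $m$ and $\tau_1+\tau_2=r'$ the color is $(m+1)r'=0$, and the odd positions sum to $\frac{m-1}2r'+\tau_2$, with $\tau_2\equiv\tau_1+1\pmod2$.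
\end{proof}

\emph{The twisted $U$-part.} Let $F_m(u_1,\dots,u_m)=\Phi(\operatorname{cyc}(du_1,\dots,du_m))$ on $U^m$. Conjugation by $(v_j)\in U^m$ replaces $u_j$ by $(dv_{j+1}d)\,u_jv_j^{-1}$ and does not change $\Phi$, as $\delta(U)=1$. So Lemma~\ref{lem:exp}(b) applies with $\alpha(v)=dvd$. On $U$ we have $\tau_1+\tau_2=0$, so Lemma~\ref{lem:T2} gives $\operatorname{avg}_m=0$ for odd $m$ and
\[
\operatorname{avg}_{2M}=\frac{(-1)^M}{2r}\Big[4\cdot\frac r2\sum_{i<r'}p_M(x_i)^2+r\cdot2P_{2M}(0)\Big]=(-1)^M\sum_{i<r'}\big(p_M(x_i)^2+p_{2M}(x_i)\big).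
\]
The generating function is $\prod_{i<r'}\mathcal H(\iota x_i)$. So for even $k$,
\begin{equation}\label{eq:twU}
\text{the average of }\Phi(d^{\oplus k}x)\text{ over }x\in U\wr S_k\text{ is }(-1)^{k/2}\Big[\prod_{i<r'}\mathcal H(x_i)\Big]_k .
\end{equation}

\emph{Type 2.} Take $w=\sigma_f\oplus d^{\oplus k}$. Here $k=K-f$ is even, so $w\in\Gamma$; also $w*\omega=-\omega$ and $w^2=1$, so $\hat\theta(w)=\pm1$. We evaluate the sum in Lemma~\ref{lem:half}, which factors. Let $x=(c_0,c_1,u)$. On the first $2f$ coordinates $wx$ equals $\sigma_f(c_0,c_1)=(c_1,c_0)\sigma_f$. As in the proof of Proposition~\ref{prop:Phi}, its cycles are those of $g=c_1c_0\in B_f$ with doubled length and the same color. The colors are $0$ or $r'$, and $r'$ is odd, so this matrix is even if and only if all cycles of $g$ have color $0$. In that case $\varepsilon=\delta_2(c_0)=\delta(c_0)$ and $\delta(c_0)\delta(c_1)=\delta(g)=1$, so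
\[
\theta\,\varepsilon=\operatorname{sgn}(c_0)\operatorname{sgn}(c_1)\,\delta(c_1)\delta(c_0)=\operatorname{sgn}(g).
\]
As $g$ is uniformly distributed in $B_f$, this part contributes the average over $B_f$ of the function whose factor for a cycle of length $m$ is $(-1)^{m-1}2P_m(0)$ if the color is $0$, and $0$ otherwise. So $\operatorname{avg}_m=(-1)^{m-1}P_m(0)$ and the contribution is $[\prod_{i<r'}E(x_i)]_f$. The remaining $2k$ coordinates contribute \eqref{eq:twU}. By \eqref{eq:marked},
\[
\operatorname{diff}_\lambda(\hat\theta)=\hat\theta(w)\,(-1)^{(K-f)/2}\quad\text{for all split }\lambda\text{ with }\operatorname{odd}(\mu)=f,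
\]
and the difference is $0$ for the other split $\lambda$.

\emph{Type 3.} By Proposition~\ref{prop:Phi}, the generating series of $\operatorname{diff}_\lambda(\varphi_\epsilon)$ is half the sum of the average of $\Phi(x)$ and $\epsilon$ times the average of $\Phi(\mathbf dx)$ over $x\in S$. By \eqref{eq:Upart}, \eqref{eq:twU} and \eqref{eq:H}, we get $\operatorname{diff}_\lambda(\varphi_\epsilon)=\frac12\big(1+\epsilon(-1)^{K/2}\big)$ if $\operatorname{odd}(\mu)=0$, and $0$ otherwise. So for $\operatorname{odd}(\mu)=0$ the character with $\epsilon=(-1)^{K/2}$ has difference $1$ if it is placed at $\omega$, and $-1$ if it is placed at $z*\omega$, by \eqref{eq:conj}. The other character has difference $0$.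

\emph{Type 4.} By Lemma~\ref{lem:half} we average $\tilde\eta_\kappa(x)\Phi(\mathbf dx)$ over $S'$. Put $F_m=\prod_j\eta_\kappa(u_j)\cdot\Phi(\operatorname{cyc}(du_1,\dots,du_m))$ on $U'^m$. Replacing $u_j$ by $(dv_{j+1}d)u_jv_j^{-1}$ with $v_j\in U'$ multiplies $\prod_j\eta_\kappa(u_j)$ by $\prod_j\delta(v_j)$, by \eqref{eq:etad}, and multiplies $\Phi$ by $\prod_j\delta_2(v_j)=\prod_j\delta(v_j)$. So $F_m$ is invariant and Lemma~\ref{lem:exp}(b) applies. For $u=\mathsf b(\zeta^\tau)$ we have $\tau_1=\tau$ and $\tau_1+\tau_2=r'$, which is odd. For $m=2M$ only the $\mathsf a(\zeta^\tau)$ with even $\tau$ contribute, and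
\[
\operatorname{avg}_{2M}=\frac1{2r}(-1)^M\,4\cdot\frac r2\sum_{i<r'}p_M(x_i)^2=(-1)^M\sum_{i<r'}p_M(x_i)^2 .
\]
For odd $m$ only the $\mathsf b(\zeta^\tau)$ contribute, and
\[
\operatorname{avg}_m=\frac1{2r}\sum_\tau\kappa(-1)^\tau(-1)^{(m+1)/2+\tau}\,2P_m(0)=\kappa(-1)^{(m+1)/2}P_m(0)=\iota^m\sum_{i<r'}p_m(x_i),
\]
since $\kappa=-\iota$ and $\iota^m=\iota(-1)^{(m-1)/2}$. The generating function is $\prod_{i<r'}\mathcal S(\iota x_i)$, so by \eqref{eq:S}
\[
\operatorname{diff}_\lambda(\hat\eta)=\iota^K=(-1)^{K/2}\quad\text{for all split }\lambda .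
\]

\emph{End of the proof for even $K$.} For each even $f>0$ choose the extension $\hat\theta$ with $\hat\theta(w)=-(-1)^{f/2}$, so that its difference is $-(-1)^{K/2}$ for all split $\lambda$ with $\operatorname{odd}(\mu)=f$. For $f=0$ place $\varphi_\epsilon$ with $\epsilon=(-1)^{K/2}$ at $z*\omega$ if $K/2$ is even and at $\omega$ if $K/2$ is odd, and place $\varphi_{-\epsilon}$ at the other orbit; the difference is again $-(-1)^{K/2}$. Together with type 4, the differences sum to $0$ for every split $\lambda$, and Lemma~\ref{lem:crit} applies.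

This completes the proof of Theorem~\ref{thm:A}, and with it that of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CM}
Fabrizio Caselli and Eric Marberg,
\emph{Isomorphisms, automorphisms, and generalized involution models},
arXiv:1208.6336 (2012).

\bibitem{Mac}
Macdonald,
\emph{Symmetric Functions and Hall Polynomials}.

\end{thebibliography}
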